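# Oriented curves and one-cycles: the map $E^{d-1}(R)\to CH^{d-1}(X)$ over $\overline{\mathbb F}_p$

## 1. Local orientations, the Euler class group and the cycle map

Throughout, $k$ is an algebraically closed field of characteristic $\ne 2$, $X=\operatorname{Spec}R$ is a smooth affine variety over $k$ of dimension $d\ge 3$, and $n=d-1$, so $n\ge 2$. The case we are after is $k=\overline{\mathbb F}_p$. "Variety" means irreducible, so $R$ is a domain, and an ideal $I$ satisfies $\operatorname{ht}I\ge n$ if and only if $\dim V(I)\le d-n$. Of course $d-n=1$: ideals of height $n$ define curves, perhaps non-reduced. I keep writing $d-n$ in dimension counts. The unit ideal has height $\infty$.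

**Definition 1 (local orientation).** Let $I\subset R$ have height $n$ and suppose that $I/I^2$ is generated by $n$ elements. A surjection $\omega:(R/I)^n\twoheadrightarrow I/I^2$ is the same as an $n$-tuple $(\alpha_1,\dots,\alpha_n)$ of elements of $I$ whose classes generate $I/I^2$, taken modulo $I^2$. Two surjections are equivalent if they differ by an element of $SL_n(R/I)$. When $\operatorname{Spec}(R/I)$ is connected, an equivalence class is a local orientation of $I$.

How many are there? At a prime $\mathfrak p\supset I$, Nakayama says that $I_{\mathfrak p}$ is generated by $n$ elements. It has height $n$ in the Cohen–Macaulay ring $R_{\mathfrak p}$, so these elements form a regular sequence and $(I/I^2)_{\mathfrak p}$ is free of rank $n$. Hence $I/I^2$ is locally free of rank $n$, every surjection $(R/I)^n\to I/I^2$ is an isomorphism, and any two differ by a unique $\alpha\in GL_n(R/I)$. Modulo $SL_n(R/I)$ only $\det\alpha$ matters, so the classes form a set on which $(R/I)^*$ acts simply transitively.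

*Example 1.* Let $R=k[x_1,\dots,x_d]$. For the line $L=(x_1,x_3,\dots,x_d)$ we have $(R/L)^*=k[x_2]^*=k^*$, and the local orientations are $(ux_1,x_3,\dots,x_d)$ with $u\in k^*$. For the hyperbola $N=(x_1x_2-1,x_3,\dots,x_d)$ we have $R/N=k[t,t^{-1}]$ with $t=x_1$. Its units are $ct^m$ with $c\in k^*$ and $m\in\mathbb Z$. The local orientation $\omega_m=(x_1^m(x_1x_2-1),x_3,\dots,x_d)$, $m\geq 0$, differs from $\omega_0$ by the unit $t^m$, so the $\omega_m$ are pairwise different.

If $I=N_1\cap\dots\cap N_r$ with the $N_i$ pairwise comaximal, then $R/I=\prod R/N_i$ and $I/I^2=\bigoplus N_i/N_i^2$ by the Chinese remainder theorem, so a surjection $\omega$ for $I$ induces surjections $\omega_{N_i}$ for the $N_i$, and conversely.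

**Definition 2 (Euler class group).** Let $\mathcal G$ be the free abelian group on pairs $(N,\omega_N)$, where $N\subset R$ has height $n$, $\operatorname{Spec}(R/N)$ is connected, $N/N^2$ is generated by $n$ elements, and $\omega_N$ is a local orientation of $N$. For any $I$ of height $n$ with a surjection $\omega_I:(R/I)^n\to I/I^2$, write $I=N_1\cap\dots\cap N_r$ according to the connected components of $\operatorname{Spec}(R/I)$ and put $(I,\omega_I)=\sum_i(N_i,\omega_{N_i})\in\mathcal G$. Call $\omega_I$ global if it lifts to a surjection $R^n\to I$, that is, to generators $a_1,\dots,a_n$ of $I$. Let $\mathcal H\subset\mathcal G$ be generated by all $(I,\omega_I)$ with $\omega_I$ global, and put $E^n(R)=\mathcal G/\mathcal H$. The unit ideal is given the class $0$.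

I use the same symbol $(I,\omega_I)$ for the class in $E^n(R)$. The class is additive: if $I,J$ are comaximal of height $n$ and $\omega$ is a surjection for $I\cap J$, then $(I\cap J,\omega)=(I,\omega|_I)+(J,\omega|_J)$.

*Example 2.* For the line $L$ of Example 1 each local orientation $(ux_1,x_3,\dots,x_d)$ lifts to generators of $L$ as written, so $(L,\omega)=0$ for every $\omega$.

**Definition 3 (cycle map).** $CH^n(X)$ is the group of codimension-$n$ cycles modulo rational equivalence, and $[R/I]$ is the cycle of $\operatorname{Spec}R/I$ with multiplicities. The map $\psi:E^n(R)\to CH^n(X)$ sends the class of $(N,\omega_N)$ to $[R/N]$.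

*Example 3.* In $k[x_1,x_2,x_3]$ the ideal $N=(x_1^2,x_2)$ has height $2$, and it is allowed, with orientation $(x_1^2,x_2)$. Its cycle is $2[V(x_1,x_2)]$.

To see that $\psi$ is well defined, we use a fact that will return later.

**Fact 1 (pulling back a cycle).** Let $Y$ be a smooth variety, $\iota:Z\to Y$ a smooth closed subvariety of codimension $n$, and $f:X\to Y$ a morphism such that the scheme $f^{-1}(Z)=X\times_YZ$ is empty or of pure codimension $n$. Then $f^*[Z]=[f^{-1}(Z)]$ in $CH^n(X)$.

Indeed $\iota$ is a regular embedding, and $f^*[Z]$ is the pushforward to $X$ of $f^![Z]=f^!\iota^![Y]=\iota^!f^![Y]=\iota^![X]$ (Fulton, *Intersection Theory*, Thms. 6.2, 6.4). As $X$ is Cohen–Macaulay and $f^{-1}(Z)$ has the right codimension, $\iota^![X]=[f^{-1}(Z)]$ (Fulton, Prop. 7.1).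

Now let $I=(a_1,\dots,a_n)$ have height $n$. Then $a:X\to\mathbb A^n$ has $a^{-1}(0)=\operatorname{Spec}R/I$, of pure codimension $n$ by Krull. Since $[0]=0$ in $CH^n(\mathbb A^n)=0$, we get $[R/I]=a^*[0]=0$. Also $[R/I]=\sum[R/N_i]$ because $R/I=\prod R/N_i$. So $\psi$ kills $\mathcal H$, and $\psi(I,\omega_I)=[R/I]$ for all $(I,\omega_I)$.

## 2. Comparing oriented curves with one-cycles

The map $\psi$ forgets the orientation and keeps the cycle. The question, posed in Rakesh Pawar and Husney Parvez Sarwar, "Cancellation and splitting of Symplectic modules in the critical range and Euler class group", arXiv:2312.15782 (2023), is whether over $\overline{\mathbb F}_p$ nothing is lost: *is $\psi:E^{d-1}(R)\to CH^{d-1}(X)$ an isomorphism when $k=\overline{\mathbb F}_p$, $p\ne2$, and $d\ge4$?* For $d=3$ the answer is known to be affirmative. It is affirmative in general.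

**Theorem A.** Let $k=\overline{\mathbb F}_p$, $p\neq 2$, let $X=\operatorname{Spec}R$ be smooth affine of dimension $d\ge3$ over $k$, and $n=d-1$. Then $\psi:E^n(R)\to CH^n(X)$ is an isomorphism.

Surjectivity says that every one-cycle is rationally equivalent to the cycle of a (possibly non-reduced) curve that admits an orientation. Injectivity says two things at once: that the orientation is invisible in $E^n(R)$, and that rational equivalence can be produced by complete intersections.

Let us test it on $X=\mathbb A^d$, where $CH^{d-1}=0$, so that every oriented curve should have class $0$. For the line $L$ this is Example 2. Take the hyperbola $N$ with $\omega_1=(x_1(x_1x_2-1),x_3,\dots,x_d)$. The displayed elements do not generate $N$, since they also vanish on $L=(x_1,x_3,\dots,x_d)$. But $N$ and $L$ are comaximal, as $x_1x_2-1\equiv-1$ modulo $x_1$, and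
$$(x_1(x_1x_2-1),x_3,\dots,x_d)=N\cap L .$$
So $(N,\omega_1)+(L,\omega')=0$, where $\omega'=(x_1(x_1x_2-1),x_3,\dots)$ is the induced orientation of $L$. Modulo $L^2$ it equals $(-x_1,x_3,\dots,x_d)$, because $x_1^2x_2\in L^2$. That orientation is global, so $(L,\omega')=0$ and $(N,\omega_1)=0$. The unit $t$, which is not a square in $k[t,t^{-1}]$, did not matter.

## 3. Inverting the cycle map curve by curve, and non-square units

The first thing to try is to construct an inverse: send an integral curve $C=V(N)$ to $(N,\omega)$ for any orientation $\omega$, and check independence of $\omega$. There are two difficulties.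

*Some smooth curves have no orientation.* Let $C=\operatorname{Spec}A$ be an elliptic curve minus its origin over $\overline{\mathbb F}_p$. Then $\operatorname{Pic}(C)$ is the group of points of the elliptic curve, which is not zero. Let $M$ be a nontrivial line bundle on $C$ and $R=\operatorname{Sym}_A(M)[x_1,\dots,x_{d-2}]$. This is smooth of dimension $d$. Let $N$ be the ideal generated by $M$ and the $x_i$, so $R/N=A$ and $N/N^2\cong M\oplus A^{d-2}$ has rank $n$. If it were generated by $n$ elements it would be isomorphic to $A^n$, and taking determinants would give $M\cong A$. So $(N,\omega)$ does not exist.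

*Changing the orientation.* Generalize the hyperbola computation. Let $I=(a_1,\dots,a_n)$ have height $n$, let $t\in R$ be a unit modulo $I$, and suppose $L=(t,a_2,\dots,a_n)$ also has height $n$. Then $I+L=R$. In $R/(a_2,\dots,a_n)$ the images of $I$ and $L$ are $(a_1)$ and $(t)$, comaximal, with intersection $(a_1t)$. Hence $I\cap L=(ta_1,a_2,\dots,a_n)$ and
$$(I,(ta_1,a_2,\dots,a_n))=-(L,(a_1t,a_2,\dots,a_n)).\tag{1}$$
On the left is the global orientation of $I$ twisted by the unit $t|_I$. On the right is the global orientation of $L$ twisted by the unit $a_1|_L$. For the hyperbola $a_1|_L=-1$ was a constant and we won. In general (1) only trades the question about the unit $t$ on $I$ for the same question about the unit $a_1$ on $L$, and there is no reason for the second to be easier. Here the argument stops. Section 5 shows that twisting by the *square* of a unit never changes the class; nothing in this section handles a general non-square unit.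

## 4. Points of the split quadric as oriented ideals

The way around is not to treat curves one at a time. We parametrize all of $E^n(R)$ by $R$-points of one fixed quadric $Q$. We then show that the class depends only on the $\mathbb A^1$-homotopy class of the point, in such a way that the argument only ever needs *square* twists. Finally, homotopy theory computes the homotopy classes.

Let $V=k^{2n+1}$ with coordinates $(a_1,\dots,a_n,b_1,\dots,b_n,z)$, $q=z^2+4\sum a_ib_i$, and let $B$ be the symmetric bilinear form with $B(v,v)=q(v)$, so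
$$B(v,v')=zz'+2\sum(a_ib_i'+a_i'b_i).$$
Put $Q=\{q=1\}$ and $s=(1-z)/2$. As $s(1-s)=(1-z^2)/4$, the equation of $Q$ is $\sum a_ib_i=s(1-s)$; this is the quadric $Q_{2n}$, smooth of dimension $2n$. Let $G=SO(V,q)$. A point of $Q(R)$ is written $(a,b,s)$ or $(a,b,z)$.

**Definition 4.** For $v=(a,b,s)\in Q(R)$ put
$$I(v)=(a_1,\dots,a_n,s),\qquad J(v)=(a_1,\dots,a_n,1-s).$$
Call $v$ *good* if $\operatorname{ht}I(v)\ge n$, and *bi-good* if also $\operatorname{ht}J(v)\ge n$.

The two ideals are comaximal. We have $I(v)J(v)=(a)$: the inclusion $\subset$ holds as $s(1-s)\in(a)$, and $a_i=a_is+a_i(1-s)\in I(v)J(v)$. Also $I(v)=(a)+I(v)^2$, since $s=s^2+\sum a_ib_i$. So $a$ induces a surjection $\omega_v:(R/I(v))^n\to I(v)/I(v)^2$, and in the same way one for $J(v)$. By Nakayama and Krull all minimal primes of $I(v)$ and $J(v)$ have height $\le n$; so for good $v$, $I(v)$ is the unit ideal or has pure height $n$. For good $v$ put $e(v)=(I(v),\omega_v)\in E^n(R)$. If $v$ is bi-good, $I(v)\cap J(v)=(a)$ is globally oriented by $a$, so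
$$(I(v),\omega_v)+(J(v),a)=0.\tag{2}$$

Geometrically, let $Z=\{a=0,s=0\}$ and $Z'=\{a=0,s=1\}$ in $Q$, each isomorphic to $\mathbb A^n$ with coordinates $b$. Viewing $v$ as a morphism $X\to Q$, we have $V(I(v))=v^{-1}(Z)$, $V(J(v))=v^{-1}(Z')$, and $Z\cup Z'=Q\cap\{a=0\}$.

*Example 4.* Let $n=2$, $R=k[x_1,x_2,x_3]$. The point $a=(x_1(x_1x_2-1),x_3)$, $b=(-x_2,0)$, $s=1-x_1x_2$ lies on $Q$, since $s(1-s)=(1-x_1x_2)x_1x_2$. Here $I(v)=(x_1x_2-1,x_3)$ is the hyperbola, $J(v)=(x_1(x_1x_2-1),x_1x_2,x_3)=(x_1,x_3)$ is the line, and (2) is the computation of Section 2. The constant point $v_*=(a=0,b=0,s=1)$ has $I(v_*)=R$ and $J(v_*)=0$: it is good but not bi-good. The constant point $(0,0,0)$ is not good.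

**Definition 5 (elementary group, naive homotopy).** For isotropic $e\in V$ and $u\in e^\perp\otimes R$ let
$$E_{e,u}(v)=v+B(u,v)e-B(e,v)u-\tfrac12q(u)B(e,v)e .$$
Fix a hyperbolic pair $e,f$ in $V$ and put $V_0=\langle e,f\rangle^\perp$. Then $E(R)\subset G(R)$ is the group generated by the $E_{e,u}$ and $E_{f,u}$ with $u\in V_0\otimes R$. (That these lie in $G(R)$ is checked in Section 8.) Two points of $Q(R)$ are naively homotopic if they are joined by a chain of elements $\mathcal V_i\in Q(R[T])$, each joining $\mathcal V_i(0)$ to $\mathcal V_i(1)$. The set of classes is $\pi_0(\mathrm{Sing}\,Q)(R)$.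

*Example 5.* If $e$ is the $i$-th basis vector in the $a$-directions and $u=\lambda e_2$ with $e_2$ the $j$-th in the $b$-directions, $j\ne i$, then $q(u)=0$, $B(e,v)=2b_i$, $B(e_2,v)=2a_j$, so $E_{e,u}$ is $a_i\mapsto a_i+2\lambda a_j$, $b_j\mapsto b_j-2\lambda b_i$: a row operation on $a$. For a naive homotopy, $(Tx_1,Tx_2;0,0;0)$ joins $(x_1,x_2;0,0;0)$ to the constant point $(0;0;0)$.

**Theorem B.** Let $k$ be any algebraically closed field of characteristic $\ne2$, $X=\operatorname{Spec}R$ a smooth affine variety of dimension $d\ge3$, $n=d-1$. Then $\psi$ is surjective. If moreover $CH^d(X)\otimes_{\mathbb Z}\pi^{\mathbb A^1}_d(Q_{2n})_{-d}(k)=0$ (in particular if $CH^d(X)=0$), then $\psi$ is an isomorphism, and there are bijections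
$$Q_{2n}(R)/E(R)\;\to\;E^n(R)\;\xrightarrow{\ \psi\ }\;CH^n(X).$$

The abelian group $\pi_d^{\mathbb A^1}(Q_{2n})_{-d}(k)$ is explained in Section 10. Theorem A follows because $CH^d(X)=0$ over $\overline{\mathbb F}_p$ (Lemma 13).

The plan: if $v$ is good, Fact 1 gives $\psi(e(v))=[R/I(v)]=v^*[Z]$, which is a homotopy invariant of $v$. So if (i) every element of $E^n(R)$ is some $e(v)$, (ii) $e$ extends to all points of $Q(R)$ and is constant on homotopy classes, and (iii) $v\mapsto v^*[Z]$ is injective on homotopy classes, then $\psi$ is injective. Surjectivity comes from surjectivity in (iii). Section 5 does (i), Sections 6–9 do (ii), Section 10 does (iii).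

## 5. Moving an ideal, and absorbing squares

**Lemma 1 (moving).** Let $\operatorname{ht}I=n$, $\omega:(R/I)^n\twoheadrightarrow I/I^2$, and $T\subset X$ closed with $\dim T<n$. There is a bi-good $v\in Q(R)$ with $I(v)=I$, $\omega_v=\omega$ and $V(J(v))\cap T=\emptyset$.

*Proof.* **Step 1: a family of points with the given ideal.** Lift $\omega$ to $\alpha_1,\dots,\alpha_n\in I$. Then $I=(\alpha)+I^2$, so the module $I/(\alpha)$ equals $I$ times itself, and Nakayama gives $s\in I$ with $(1-s)I\subset(\alpha)$. Writing $x=(1-s)x+sx$ for $x\in I$ shows $I=(\alpha,s)$, and $s(1-s)=\sum\alpha_i\beta_i$ for some $\beta_i\in R$. For $\rho\in k^n$ put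
$$a_i=\alpha_i+s^2\rho_i,\qquad \delta=1-\sum\rho_i\beta_i,\qquad s'=s\delta,\qquad b_i=\delta\beta_i .$$
Then $s(1-s')=s-s^2+s^2\sum\rho_i\beta_i=\sum\alpha_i\beta_i+s^2\sum\rho_i\beta_i=\sum a_i\beta_i$. Multiplying by $\delta$ gives $s'(1-s')=\sum a_ib_i$, so $v=(a,b,s')\in Q(R)$.

**Step 2: $I(v)=I$ and $\omega_v=\omega$.** Clearly $(a,s')\subset I$. Modulo $(a)$ we have $s(1-s')=0$, i.e. $s=ss'$, so $s\in(a,s')$; hence $\alpha_i=a_i-s^2\rho_i\in(a,s')$ and $I(v)=I$. As $s^2\in I^2$, $a_i\equiv\alpha_i$ modulo $I^2$, so $\omega_v=\omega$.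

**Step 3: choose $\rho$ generally to control $J(v)$.** If $s(x)=0$ then $s'(x)=0$, so $x\notin V(J(v))$. Hence $V(J(v))\subset\{x:s(x)\ne0,\ \alpha(x)+s(x)^2\rho=0\}$, the fibre over $\rho$ of the morphism $-\alpha/s^2:\{s\ne0\}\to\mathbb A^n$. For general $\rho$ this fibre has dimension $\le d-n$, and it misses $T$ because the image of $T\cap\{s\ne0\}$ has dimension $<n$. $\square$

**Lemma 2.** Every element of $E^n(R)$ equals $e(v)$ for some bi-good $v$ (possibly with $I(v)=R$).

*Proof.* **Step 1: negatives and moves.** By Lemma 1 and (2), $-(I,\omega)=(J,\omega_J)$ with $V(J)$ disjoint from any prescribed closed $T$ of dimension $\le1<n$; if $J=R$ the class is $0$. Applying this twice, $(I,\omega)=(I',\omega')$ with $V(I')\cap T=\emptyset$, or $(I,\omega)=0$.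

**Step 2: one ideal.** An element of $E^n(R)$ is a finite sum of terms $\pm(N_i,\omega_i)$. Treat the terms in order. At each one take $T$ to be the union of the curves already obtained; replace a negative term by a positive one and move a positive one, by Step 1. The element becomes $\sum(I_i,\omega_i)$ with the $I_i$ pairwise comaximal of height $n$. By the Chinese remainder theorem this is $(I,\omega)$ with $I=\bigcap I_i$. Lemma 1 gives $v$. If the sum is empty, take a constant point $v\in Q(k)\setminus(Z\cup Z')$; then $I(v)=J(v)=R$. $\square$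

**Lemma 3 (squares).** Let $\operatorname{ht}I=n$, $\omega:(R/I)^n\twoheadrightarrow I/I^2$, and $\alpha\in GL_n(R/I)$ with $\det\alpha=u^2$, $u\in(R/I)^*$. Then $(I,\omega)=(I,\omega\alpha)$ in $E^n(R)$.

*Proof.* By $SL_n$-equivalence $(I,\omega\alpha)$ depends only on $\det\alpha$. Take $v=(a,b,s)$ from Lemma 1 and $J=J(v)$, so $I\cap J=(a)$. The aim is to find new generators of $(a)$ that twist the orientation of $I$ by $u^2$ and do not change the orientation class of $J$.

**Step 1: set-up.** Choose $t\in R$ with $t\equiv u$ modulo $I$ and $t\equiv1$ modulo $J$. Since $R/(a)=R/I\times R/J$, $t$ is a unit modulo $(a)$. So in $A=R/(a_3,\dots,a_n)$ there are $w,y',z'$ with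
$$wt+yy'+zz'=1,\qquad y=a_1,\ z=a_2.$$
(In this proof $z$ and $w$ are just ring elements.) Put $w'=t$, $f=yy'+zz'=1-ww'$, and
$$c_1=-y'^2y-(w'+y'z')z,\qquad c_2=(w'-y'z')y-z'^2z .$$

**Step 2: $(c_1,c_2)=(y,z)$ in $A$.** The coefficient matrix $N$ has
$$\det N=y'^2z'^2+(w'+y'z')(w'-y'z')=w'^2,$$
so multiplying by the adjugate gives $w'^2y,\,w'^2z\in(c_1,c_2)$. Next,
$$-yc_1-zc_2=y'^2y^2+(w'+y'z')yz-(w'-y'z')yz+z'^2z^2=f^2,$$
$$-z'c_1+y'c_2=y'^2z'y+w'z'z+y'z'^2z+w'y'y-y'^2z'y-y'z'^2z=w'f.$$
Hence
$$c_1(-y-2wz')+c_2(-z+2wy')=f^2+2ww'f=f(f+2ww')=(1-ww')(1+ww')=1-w^2w'^2 .$$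
So $y=w^2w'^2y+(1-w^2w'^2)y\in(c_1,c_2)$, and likewise $z$.

**Step 3: conclusion.** Lift $y',z'$ to $R$ and define $c_1,c_2\in R$ by the same formulas. Then $(c_1,c_2,a_3,\dots,a_n)=(a)=I\cap J$, and this tuple is obtained from $a$ by the matrix $\operatorname{diag}(N,1)$ of determinant $t^2$. This global orientation induces on $I$ one that differs from $\omega$ by determinant $u^2$, and on $J$ one that differs from $a$ by determinant $1$. So $(I,\omega\alpha)+(J,a)=0$. By (2) also $(I,\omega)+(J,a)=0$. $\square$

## 6. A parabolic subgroup and one Weyl element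

We need to know how $e(v)$ changes under constant rotations $h\in G(k)$. The group $G$ will be generated by a parabolic $P$, which does not move the ideals at all, and one element $w$.

Let $W=\{a=0,z=0\}$, a maximal isotropic subspace, $W^\perp=\{a=0\}$, and $P=\operatorname{Stab}_G(W)$.

**Lemma 4 (parabolic).** Let $h\in P(R)$, and let $C\in GL_n(R)$ be its action on $V/W^\perp$ (coordinates $a$). Then $I(hv)=I(v)$ and $J(hv)=J(v)$ for all $v\in Q(R)$. Moreover,
$$\text{if } \det C\in k^*\text{ and } v\text{ is good, then } hv\text{ is good and } e(hv)=e(v).\tag{3}$$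

*Proof.* The form $B$ pairs $W$ perfectly with $V/W^\perp$, so $h$ acts on $W$ with determinant $\det C^{-1}$. On the line $W^\perp/W$ (coordinate $z$, form $z^2$) it acts by $\varepsilon$ with $\varepsilon^2=1$. Now $\det h=1$ gives $\varepsilon=1$. The function $z\circ h$ vanishes on $W$ and restricts to $\varepsilon z=z$ on $W^\perp$, so $hv=(Ca,\ast,z+\ell(a))$ with $\ell$ linear. Thus $s$ is changed by $-\ell(a)/2\in(a)$, which gives the equality of ideals, and $\omega_{hv}$ is induced by $Ca$. Since $k^*=k^{*2}$, $\det C$ is a square, and Lemma 3 gives (3) (trivially if $I(v)=R$). $\square$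

**The shape of $P$.** $P$ is irreducible. The map $h\mapsto C$ to $GL_n$ has the section $C\mapsto\big((a,b,z)\mapsto(Ca,(C^{T})^{-1}b,z)\big)$. An element of its kernel acts trivially on $W$, hence has the form $(a,\ b+mz+Sa,\ z+\ell(a))$. It preserves $q$ if and only if $2z\,\ell(a)+\ell(a)^2+4z\,(m\cdot a)+4a^TSa=0$ identically, i.e. $\ell(a)=-2m\cdot a$ and $S=-mm^T+(\text{skew})$. So the kernel is an affine space and $P\cong GL_n\times\mathbb A^{n+n(n-1)/2}$ as a variety.

**Lemma 5 (swap).** Let $w\in G(k)$ be $(a_1,b_1,z)\mapsto(-b_1,-a_1,-z)$, other coordinates fixed, so that $s\mapsto1-s$, $w^2=1$, $\det w=1$. For $v\in Q(R)$ put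
$$c=(1-s)a_1-s^2,\qquad c'=(1-s)^2-sb_1,\qquad K=K(v)=(c,c',a_2,\dots,a_n).$$
If $I(v),I(wv),K(v)$ have height $\ge n$, then $e(wv)=e(v)$.

*Example 6.* For $n=2$ and $v=(x_1,x_2;0,0;0)$ over $k[x_1,x_2,x_3]$ we get $I(v)=(x_1,x_2)$, $I(wv)=R$ and $K(v)=R$ (as $c'=1$). So the lemma applies, and both classes are $0$.

*Proof.* We link both $I(v)$ and $I(wv)$ to the same ideal $K$. Here $I(wv)=(b_1,1-s,a_2,\dots,a_n)$, oriented by $(-b_1,a_2,\dots,a_n)$.

**Step 1: two linkages.** In $A=R/(a_2,\dots,a_n)$ we have $a_1b_1=s(1-s)$, hence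
$$b_1c=s(1-s)^2-s^2b_1=sc',\qquad a_1c'=(1-s)^2a_1-s^2(1-s)=(1-s)c .$$
Let $D=(a_1,s)$, $D^\sharp=(b_1,1-s)$, $\bar K=(c,c')$ in $A$. Modulo $D$, $c'\equiv1$, so $D+\bar K=A$ and
$$D\cap\bar K=D\bar K=(a_1c,\,sc,\,a_1c',\,sc')=(a_1c,\,sc,\,(1-s)c,\,b_1c)=(c),$$
because $sc+(1-s)c=c$. Modulo $D^\sharp$, $c\equiv-1$, so $D^\sharp+\bar K=A$ and
$$D^\sharp\cap\bar K=(b_1c,\,(1-s)c,\,b_1c',\,(1-s)c')=(sc',\,a_1c',\,b_1c',\,(1-s)c')=(c').$$
Taking preimages in $R$: $(c,a_2,\dots,a_n)=I(v)\cap K$ and $(c',a_2,\dots,a_n)=I(wv)\cap K$, with comaximal factors. In particular each tuple generates $K/K^2$.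

**Step 2: the orientations on $I(v)$ and $I(wv)$ are the right ones.** As $sa_1,s^2\in I(v)^2$, $c\equiv a_1$ modulo $I(v)^2$. As $(1-s)^2,(1-s)b_1\in I(wv)^2$, $c'\equiv-b_1$ modulo $I(wv)^2$. Hence
$$e(v)+(K,(c,a_2,\dots,a_n))=0=e(wv)+(K,(c',a_2,\dots,a_n)).$$

**Step 3: the orientations on $K$ differ by a square.** If $K=R$ we are done. In $R/K$ we have $s^2=(1-s)a_1$ and $(1-s)^2=sb_1$. A maximal ideal containing $K$ and one of $s,1-s$ would contain both, which is impossible. So $s$ and $1-s$ are units modulo $K$ and $a_1=s^2/(1-s)$ there. In $R$,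
$$a_1c'-(1-s)c=s\big(s(1-s)-a_1b_1\big)=s\sum_{i\ge2}a_ib_i .$$
So in $K/K^2$, modulo the span of $a_2,\dots,a_n$, we have $c\equiv\frac{a_1}{1-s}c'=\big(\frac{s}{1-s}\big)^2c'$. By Lemma 3 the two orientations of $K$ have the same class, and Step 2 gives $e(v)=e(wv)$. $\square$

This is where the obstacle of Section 3 is passed: the twist that appears when the ideal is really moved is a square.

## 7. Constant rotations do not change the class

Two dimension counts will be used repeatedly.

**(D1)** If $\mathcal T$ is an irreducible variety and $\Gamma\subset\mathcal T\times X$ is constructible with $\dim\Gamma\le\dim\mathcal T+\delta$, then for all $\tau$ in a dense open subset of $\mathcal T$ the fibre $\Gamma_\tau\subset X$ has dimension $\le\delta$ (components of $\bar\Gamma$ that do not dominate $\mathcal T$ have empty general fibre).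

**(D2)** If an algebraic group $H$ acts transitively on a variety $M$, then for $y\in M$ and $Y\subset M$ closed, $\{h\in H:hy\in Y\}$ has dimension $\dim H-\dim M+\dim Y$, since all fibres of $h\mapsto hy$ have dimension $\dim H-\dim M$.

**Lemma 6.** Let $v$ be bi-good and $Z_K=\{c=c'=a_2=\dots=a_n=0\}\subset Q$. For all $p$ in a dense open subset of $P(k)$ the sets $\{x:pv(x)\in Y\}$, for $Y=w^{-1}Z,\ w^{-1}Z',\ Z_K$, have dimension $\le d-n$. For any such $p$, $wpv$ is bi-good and $e(wpv)=e(v)$.

*Proof.* **Step 1: $P(k)$ is transitive on $Q^\circ=Q\setminus(Z\cup Z')=\{a\ne0\}$.** We use elements of $P$ described in Section 6. The Levi subgroup $GL_n$ brings $a$ to $(1,0,\dots,0)$. Then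
$$s\mapsto s+\lambda a_1,\qquad b_1\mapsto b_1+\lambda(1-2s)-\lambda^2a_1$$
(the kernel element with $m=(\lambda,0,\dots,0)$, $S=-mm^T$) makes $s=0$ for $\lambda=-s$. For $i\ge2$, $b_i\mapsto b_i+\lambda a_1$, $b_1\mapsto b_1-\lambda a_i$ (with $m=0$, $S$ skew) makes $b_i=0$. Finally $b_1=a_1b_1=s(1-s)=0$. So every point of $Q^\circ$ is in the orbit of one point.

**Step 2: the three sets $Y$ have dimension $n$.** This is clear for $w^{-1}Z,w^{-1}Z'$. On $Z_K$ we have $s\ne0,1$ as in Lemma 5, $a_1=s^2/(1-s)$, $b_1=(1-s)^2/s$ (so $a_1b_1=s(1-s)$ automatically), and $b_2,\dots,b_n$ are free. So $\dim Z_K=1+(n-1)=n$.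

**Step 3: the general $p$.** Let $\dim Y\le n$. The set $v^{-1}(Z\cup Z')$ has dimension $\le d-n$, as $v$ is bi-good. For other $x$, $v(x)\in Q^\circ$, and by Step 1 and (D2) $\dim\{p:pv(x)\in Y\}\le\dim P-2n+n$. So $\{(p,x):v(x)\in Q^\circ,\ pv(x)\in Y\}$ has dimension $\le d+\dim P-n$, and (D1) gives the first assertion.

**Step 4: conclusion.** For such $p$, the matrix $C$ is constant, so Lemma 4 shows that $pv$ is bi-good with $e(pv)=e(v)$. Since $(wpv)^{-1}(Z)=(pv)^{-1}(w^{-1}Z)$ and likewise for $Z'$, $wpv$ is bi-good. Since $V(K(pv))=(pv)^{-1}(Z_K)$, also $\operatorname{ht}K(pv)\ge n$. Lemma 5 gives $e(wpv)=e(pv)$. $\square$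

**Lemma 7.** For every $v\in Q(R)$ there is $h\in G(k)$ with $hv$ bi-good, and $\tilde e(v):=e(hv)$ does not depend on such $h$.

*Proof.* **Step 1: existence.** $G$ is transitive on $Q$ (Witt's theorem; see also Step 1 of Lemma 9). By (D2), for each $x$ the set $\{h:hv(x)\in Z\cup Z'\}$ has codimension $n$ in $G$. By (D1), for general $h$ the set $\{x:hv(x)\in Z\cup Z'\}$ has dimension $\le d-n$.

For independence we may replace $v$ by a bi-good translate. So assume that $v$ and $hv$ are bi-good; we show $e(v)=e(hv)$.

**Step 2: write all of $G$ as words in $w$ and $P$.** As the stabilizer of an isotropic subspace in $SO_{2n+1}$, the connected group $P$ is a maximal parabolic subgroup, and a parabolic is its own normalizer. Since $wW\ne W$, $w\notin P=N_G(P)$, so $wPw\ne P$. The closed connected group generated by $P$ and $wPw$ therefore strictly contains $P$, so it is a parabolic larger than $P$, so it is $G$. By Borel (*Linear Algebraic Groups*, 2.2), $G=(wPwP)^m$ for some $m$. With $r=2m$ the map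
$$\mu:P^r\to G,\qquad(p_1,\dots,p_r)\mapsto wp_rwp_{r-1}\cdots wp_1$$
is surjective.

**Step 3: the admissible words.** Let $T_v\subset P^r$ be the set of tuples such that, with $v_0=v$ and $v_j=wp_jv_{j-1}$, all the sets $\{x:p_jv_{j-1}(x)\in Y\}$, $Y=w^{-1}Z,w^{-1}Z',Z_K$, have dimension $\le d-n$. By Lemma 6 and induction, for a tuple in $T_v$ all $v_j$ are bi-good and $e(v_r)=e(v)$, where $v_r=\mu(p_1,\dots,p_r)v$.

**Step 4: $T_v$ contains a dense open subset of $P^r$.** It is constructible: for each $j$ and $Y$, $\{(p_1,\dots,p_r,x):p_jv_{j-1}(x)\in Y\}$ is closed in $P^r\times X$, and the locus in $P^r$ where its fibres have dimension $\le d-n$ is constructible (semicontinuity of fibre dimension and Chevalley). It meets every nonempty open $O\subset P^r$: projections are open, so by Lemma 6 we can choose $p_1\in\mathrm{pr}_1(O)$ admissible for $v_0$. Then the slice of $O$ over $p_1$ is a nonempty open subset of $P^{r-1}$, and we choose $p_2$ in its first projection admissible for the bi-good $v_1$, and so on. A constructible dense subset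 of the irreducible $P^r$ contains a dense open subset.

**Step 5: two general words meet.** As $\mu$ is surjective, $S_v=\mu(T_v)$ is constructible and dense in $G$, so it contains a dense open subset of $G$. The same holds for $S_{hv}$, hence for $S_{hv}h$. So there is $g\in S_v\cap S_{hv}h$, say $g=g'h$ with $g'\in S_{hv}$, and
$$e(v)=e(gv)=e(g'hv)=e(hv).\qquad\square$$

So $\tilde e:Q(R)\to E^n(R)$ is defined everywhere, $\tilde e(v)=e(v)$ for $v$ bi-good, and $\tilde e(hv)=\tilde e(v)$ for $h\in G(k)$.

## 8. Invariance under the elementary group $E(R)$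

First, the facts about $E_{e,u}$. Let $\beta=B(u,v)$, $\gamma=B(e,v)$. As $B(e,u)=q(e)=0$,
$$q(E_{e,u}v)=q(v)+2\big(\beta-\tfrac12q(u)\gamma\big)\gamma-2\gamma\beta+\gamma^2q(u)=q(v).$$
Moreover $B(e,E_{e,u'}v)=\gamma$ and $B(u,E_{e,u'}v)=\beta-\gamma B(u,u')$, so
$$E_{e,u}E_{e,u'}v=v+\big(B(u',v)+\beta\big)e-\gamma(u+u')-\tfrac12\gamma\big(q(u)+q(u')+2B(u,u')\big)e=E_{e,u+u'}v .$$
In particular $E_{e,u}=E_{e,u/2}^2$ has determinant $1$. The groups $\{E_{e,u}\}$, $\{E_{f,u}\}$ ($u\in V_0\otimes R$) are the $R$-points of the unipotent radicals $U^\pm$ of the opposite parabolics $\operatorname{Stab}\langle e\rangle,\operatorname{Stab}\langle f\rangle$ of $G$.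

*Simple generators.* $V_0$ is nondegenerate of dimension $2n-1\ge3$ over an algebraically closed field, so it has a basis of isotropic vectors. By additivity in $u$, $E(R)$ is generated by elements
$$x_{e_1,e_2}(\lambda)=E_{e_1,\lambda e_2}:\ v\mapsto v+\lambda\big(B(e_2,v)e_1-B(e_1,v)e_2\big),\qquad\lambda\in R,$$
with $\langle e_1,e_2\rangle\subset V$ a totally isotropic plane over $k$. Such an element depends only on $\lambda$ and $e_1\wedge e_2$.

*$E(k)=G(k)$.* $E(k)$ is generated by closed connected groups, so it is closed and connected. It is normalized by $U^\pm$ and by the common Levi subgroup $L$. As $U^-LU^+$ is dense open in $G$, these generate $G$. So $E(k)$ is a nontrivial closed connected normal subgroup of the simple group $G=SO_{2n+1}$.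

**Lemma 8.** $\tilde e(gv)=\tilde e(v)$ for all $g\in E(R)$, $v\in Q(R)$.

*Proof.* We may take $g=x_{e_1,e_2}(\lambda)$. The aim is to find a constant rotation $h$ with $hv$ bi-good and $hgh^{-1}\in P(R)$; then Lemma 4 applies although $\lambda$ is not constant. For $hgh^{-1}\in P(R)$ we use a maximal isotropic subspace $W'$ that meets $\langle e_1,e_2\rangle$.

**Step 1: a family of subspaces.** If $B(e_1,v)=B(e_2,v)=0$ then $gv=v$. Otherwise $X_0=\{x:B(e_1,v(x))=B(e_2,v(x))=0\}$ has dimension $\le d-1$. Let $F$ be the variety of pairs $([e'],W')$ with $[e']\in\mathbb P\langle e_1,e_2\rangle=\mathbb P^1$ and $W'\ni e'$ maximal isotropic in $V$. Its fibres over $\mathbb P^1$ are the varieties $OG(n-1,e'^\perp/e')$ of maximal isotropic subspaces in a $(2n-1)$-dimensional space, all of dimension $\dim F-1$.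

**Step 2: count, for fixed $x$ and $e'$.** If $v(x)\in W'^\perp$, then $v(x)\perp e'$, and the image $\bar v$ of $v(x)$ in $e'^\perp/e'$ satisfies $q(\bar v)=1$ and $\bar v\in(W'/e')^\perp$. The group $SO_{2n-1}$ is transitive on the unit vectors of $e'^\perp/e'$, a variety of dimension $2n-2$. For a fixed maximal isotropic $\bar W$ of dimension $n-1$, $\bar W^\perp$ has dimension $n$ and its unit vectors form a variety of dimension $n-1$. So $\{(\bar v,\bar W):\bar v\in\bar W^\perp\}$ has dimension $(\dim F-1)+(n-1)$, and by homogeneity its fibre over each $\bar v$ has dimension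
$$(\dim F-1)+(n-1)-(2n-2)=(\dim F-1)-(n-1).$$

**Step 3: count in total.** For $x\notin X_0$ the line $[e']$ is determined by $e'\perp v(x)$. For $x\in X_0$ it varies in $\mathbb P^1$. So $\{(e',W',x):v(x)\in W'^\perp\}$ has dimension at most
$$\max\big(d+(\dim F-1)-(n-1),\ (d-1)+1+(\dim F-1)-(n-1)\big)=d+\dim F-n .$$
Applying (D1) to a component of $F$ of maximal dimension, there is $(e',W')$ such that $\{x:v(x)\in W'^\perp\}$ has dimension $\le d-n$.

**Step 4: rotate $W'$ to $W$.** $G$ is transitive on maximal isotropic subspaces (Witt's theorem for $O(V)=G\times\{\pm1\}$). Choose $h\in G(k)$ with $hW'=W$. Since $V(I(hv))\cup V(J(hv))=\{x:hv(x)\in W^\perp\}=\{x:v(x)\in W'^\perp\}$, $hv$ is bi-good. Choose $e''$ with $e'\wedge e''=e_1\wedge e_2$, so $g=x_{e',e''}(\lambda)$. For $y\in W'$ we have $B(e',y)=0$, so $gy=y+\lambda B(e'',y)e'\in W'\otimes R$, and $B(e'',e')=0$. Thus $g$ acts on $W'\otimes R$ as a transvection, of determinant $1$. So $hgh^{-1}\in P(R)$ acts on $W$ with determinant $1$, and its $C$ has $\det C=1$. By Lemma 4, $hgv=(hgh^{-1})hv$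 has the same $I,J$ as $hv$, so it is bi-good, and $e(hgv)=e(hv)$. Hence $\tilde e(gv)=\tilde e(v)$. $\square$

## 9. Naive homotopies are elementary

**Lemma 9.** If $\mathcal V\in Q(R[T])$, then $\mathcal V(1)\in E(R)\,\mathcal V(0)$. So $\tilde e$ is constant on naive $\mathbb A^1$-homotopy classes, and $Q(R)/E(R)=\pi_0(\mathrm{Sing}\,Q)(R)$.

*Proof.* **Step 1: for a local $k$-algebra $A$, $G(A)$ is transitive on $Q(A)$.** Let $q(u)=q(v)=1$. Then $q(u-v)+q(u+v)=4$, so one of the two is a unit. For $q(y)\in A^*$ let $\tau_y(x)=x-2\frac{B(x,y)}{q(y)}y$. If $q(u-v)=2-2B(u,v)$ is a unit, then $\tau_{u-v}(u)=u-(u-v)=v$. Compose with a reflection $\tau_y$, $y\in v^\perp$, $q(y)\in A^*$, which fixes $v$ and makes the determinant $1$. Otherwise $\tau_v\tau_{u+v}$ sends $u\mapsto-v\mapsto v$ and has determinant $1$.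

**Step 2: a torsor.** Let $v_0=(0,0,z=1)$. Its stabilizer in $G$ is $SO(v_0^\perp)=SO_{2n}$, split. So $\mathcal P=\{g\in G:gv_0=\mathcal V\}$ is an $SO_{2n}$-torsor over $X\times\mathbb A^1$, Zariski-locally trivial by Step 1.

**Step 3: the torsor is constant in $T$, so $\mathcal V(T)$ is a rotation of $\mathcal V(0)$.** By Asok–Hoyois–Wendt (*Affine representability results in $\mathbb A^1$-homotopy theory II*, Geom. Topol. 22 (2018), §3.3), for an isotropic reductive group $H$ over an infinite field, $H^1_{Nis}(-,H)$ is $\mathbb A^1$-invariant on smooth affine schemes. So with $\mathcal P_0=\mathcal P|_{T=0}$ there is an isomorphism $\varphi:pr^*\mathcal P_0\to\mathcal P$. Composing with $pr^*(\varphi|_{T=0})^{-1}$ we may assume $\varphi|_{T=0}=\mathrm{id}$. For a local section $g_0$ of $\mathcal P_0$ consider $\varphi(g_0)g_0^{-1}\in G$. Replacing $g_0$ by $g_0\eta$ with $\eta$ in $SO_{2n}$ does not change it, because $\varphi(g_0\eta)=\varphi(g_0)\eta$. So these elements glue to $g(T)\in G(R[T])$. From $g_0v_0=\mathcal V(0)$ and $\varphi(g_0)v_0=\mathcal V(T)$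 we get $g(T)\mathcal V(0)=\mathcal V(T)$, and $g(0)=1$.

**Step 4: $g(T)$ is elementary.** By Stavrova (*Homotopy invariance of non-stable $K_1$-functors*, J. K-Theory 13 (2014)): for $k$ perfect and $G$ reductive over $k$ all of whose semisimple normal subgroups contain $(\mathbb G_m)^2$, the map $G(R)/E(R)\to G(R[T])/E(R[T])$ is bijective for regular $k$-algebras $R$. Here $E$ is generated by the unipotent radicals of a pair of opposite strictly proper parabolics; under the rank hypothesis it does not depend on the pair (Petrov–Stavrova), and ours is such a pair. Our $G$ is simple and split of rank $n\ge2$, so this applies. Evaluation at $T=0$ is inverse to the bijection, and $g(0)=1$; so $g(T)\in E(R[T])$ and $g(1)\in E(R)$. Hence $\mathcal V(1)=g(1)\mathcal V(0)\in E(R)\mathcal V(0)$.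

**Step 5: consequences.** By Lemma 8, $\tilde e(\mathcal V(1))=\tilde e(\mathcal V(0))$. Conversely the homotopy $x_{e_1,e_2}(T\lambda)v$ joins $v$ to $x_{e_1,e_2}(\lambda)v$, so $E(R)$-orbits lie in naive homotopy classes. $\square$

Since $G(k)=E(k)\subset E(R)$, $hv$ is naively homotopic to $v$ for every $h\in G(k)$.

## 10. Homotopy classes $[X,Q]$ and the Chow group

"Sheaf" means Nisnevich sheaf of abelian groups on smooth $k$-schemes, and $[X,Q]$ is the set of (unpointed) maps in the $\mathbb A^1$-homotopy category.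

**Definition 6.** A sheaf $A$ is *strictly $\mathbb A^1$-invariant* if $H^i_{Nis}(U,A)\to H^i_{Nis}(U\times\mathbb A^1,A)$ is bijective for all smooth $U$ and $i\ge0$. Its *contraction* is $A_{-1}(U)=\ker\big(A(U\times\mathbb G_m)\xrightarrow{\ T=1\ }A(U)\big)$, and $A_{-m}$ is the $m$-fold contraction.

*Example 7.* $\mathbb G_m$ is strictly $\mathbb A^1$-invariant: its cohomology is units, $\operatorname{Pic}$, and $0$ above, all $\mathbb A^1$-invariant on smooth schemes. For $U$ connected, the units on $U\times\mathbb G_m$ are $uT^m$ with $u$ a unit on $U$, so $(\mathbb G_m)_{-1}=\mathbb Z$. This is the case $m=1$ of $(K^M_m)_{-m}=K^M_0=\mathbb Z$ for the Milnor K-theory sheaves $K^M_m$.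

Let $I(F)$ be the fundamental ideal (even-dimensional forms) of the Witt ring of a field $F$. Its power $I^j(F)$ is additively generated by $j$-fold Pfister forms, and $\mathbf I^j$ is the associated unramified sheaf. The Milnor–Witt sheaf $K^{MW}_m$ sits in an exact sequence
$$0\to\mathbf I^{m+1}\to K^{MW}_m\to K^M_m\to0.\tag{4}$$
*Example 8.* $K_0^{MW}(k)$ is the Grothendieck–Witt group of $k$. As $k$ is algebraically closed, forms are classified by rank and $K_0^{MW}(k)=\mathbb Z$.

The inputs are the following.

1. $Q\simeq(\mathbb P^1)^{\wedge n}$ (Asok–Doran–Fasel, *Smooth models of motivic spheres and the clutching construction*, IMRN 2017).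
2. $\pi_0(\mathrm{Sing}\,Q)(R)=[X,Q]$ (Asok–Hoyois–Wendt, loc. cit., §4; $k$ infinite of characteristic $\ne2$).
3. Morel (*$\mathbb A^1$-Algebraic Topology over a Field*): $Q$ is $\mathbb A^1$-$(n-1)$-connected, $\pi_n^{\mathbb A^1}(Q)=K^{MW}_n$, and the $\pi_i(Q)=\pi_i^{\mathbb A^1}(Q)$ are strictly $\mathbb A^1$-invariant ($n\ge2$). Strictly $\mathbb A^1$-invariant sheaves have Gersten (Rost–Schmid) resolutions; in particular their Zariski and Nisnevich cohomology on smooth schemes agree. For $m\ge1$ and $A$ strictly $\mathbb A^1$-invariant, $\mathrm{Hom}(K^{MW}_m,A)=A_{-m}(k)$ via $\varphi\mapsto\varphi_{-m}(1)$, where $1\in K^{MW}_0(k)=(K^{MW}_m)_{-m}(k)$.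
4. For smooth quasi-projective $Y$ there is an isomorphism $CH^m(Y)\cong H^m(Y,K^M_m)$, natural for Fulton's pullbacks on the left and sheaf pullbacks on the right, for morphisms of smooth varieties.

Let me derive input 4. First, $CH^m(Y)\cong H^{2m}(Y,\mathbb Z(m))$ naturally (Mazza–Voevodsky–Weibel, *Lecture Notes on Motivic Cohomology*, Lect. 19). The truncation $\mathbb Z(m)\to\mathcal H^m(\mathbb Z(m))[-m]=K^M_m[-m]$ gives a natural map to $H^m(Y,K^M_m)$. In the spectral sequence $H^i(Y,\mathcal H^j(\mathbb Z(m)))\Rightarrow H^{i+j}(Y,\mathbb Z(m))$ there is nothing for $j>m$. For $i>m$ the groups vanish by the Gersten resolution, since $\mathcal H^j(\mathbb Z(m))_{-i}=0$ for $i>m$. On the line $i+j=2m$ this leaves only $(m,m)$. Differentials out of $(m,m)$ end at $i>m$, and those into it start at $j>m$, so all are zero. Hence $H^{2m}(Y,\mathbb Z(m))\cong H^m(Y,K^M_m)$.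

**Lemma 10.** Let $A$ be a strictly $\mathbb A^1$-invariant sheaf. There is a surjection $CH^d(X)\otimes A_{-d}(k)\to H^d_{Nis}(X,A)$. In particular $H^d(X,A)=0$ if $CH^d(X)\otimes A_{-d}(k)=0$.

*Proof.* **Step 1: $\mathbf I^{d+1}$ vanishes on $X$.** A field $F\supset k$ of transcendence degree $d$ is $C_d$ (Tsen–Lang), so $(d+1)$-fold Pfister forms over $F$, having $2^{d+1}>2^d$ variables, are isotropic, hence hyperbolic. So $I^{d+1}(F)=0$. As $\mathbf I^{d+1}$ is unramified, its sections over schemes étale over $X$ embed into its values at generic points, so it vanishes on the small site of $X$. By (4) and input 4, $H^d(X,K^{MW}_d)=H^d(X,K^M_d)\cong CH^d(X)$.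

**Step 2: the map.** For $a\in A_{-d}(k)$ let $\varphi_a:K^{MW}_d\to A$ be the morphism given by input 3. It is additive in $a$, so $\xi\otimes a\mapsto(\varphi_a)_*\xi$ is a homomorphism $CH^d(X)\otimes A_{-d}(k)\to H^d(X,A)$.

**Step 3: surjectivity.** By the Gersten resolution $\bigoplus_xH^d_x(X,A)\to H^d(X,A)$, $x$ ranging over closed points, is surjective. At $x$ we have $k(x)=k$; étale coordinates and Nisnevich excision give
$$H^d_x(X,A)\cong H^d_0(\mathbb A^d,A)=\tilde H^d(\mathbb A^d/(\mathbb A^d\setminus0),A)=\tilde H^d(S^d\wedge\mathbb G_m^{\wedge d},A)=A_{-d}(k).$$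
For fixed coordinates these identifications are natural in $A$. Apply naturality to $\varphi_a$: the element of $H^d_x(X,A)$ corresponding to $a=(\varphi_a)_{-d}(1)$ is the image under $\varphi_a$ of the element of $H^d_x(X,K^{MW}_d)$ corresponding to $1\in K^{MW}_0(k)$. So its image in $H^d(X,A)$ is $(\varphi_a)_*\xi$ for some $\xi\in H^d(X,K^{MW}_d)$. Sums of such elements fill $H^d(X,A)$. $\square$

**Lemma 11.** The map $H^n(X,K^{MW}_n)\to H^n(X,K^M_n)\cong CH^n(X)$ is bijective.

*Proof.* By (4) the kernel of $K^{MW}_n\to K^M_n$ is $\mathbf I^{n+1}=\mathbf I^d$, so by the long exact sequence it suffices that $H^{d-1}(X,\mathbf I^d)=H^d(X,\mathbf I^d)=0$.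

**Step 1: replace $\mathbf I^d$ by étale cohomology.** As $\mathbf I^{d+1}|_X=0$ (Step 1 of Lemma 10), the Milnor conjecture gives $\mathbf I^d|_X=\mathbf I^d/\mathbf I^{d+1}=K^M_d/2=\mathcal H^d$, where $\mathcal H^j$ is the sheaf associated with $U\mapsto H^j_{et}(U,\mu_2^{\otimes d})$.

**Step 2: the Bloch–Ogus spectral sequence.** $E_2^{i,j}=H^i(X,\mathcal H^j)\Rightarrow H^{i+j}_{et}(X,\mu_2^{\otimes d})$. Affine schemes of dimension $d$ over $k$ have no étale cohomology above degree $d$, so $\mathcal H^j=0$ for $j>d$; also $E_2^{i,j}=0$ for $i>d$. The differentials are $E_r^{i,j}\to E_r^{i+r,j-r+1}$, $r\ge2$. Those into $(d-1,d)$ or $(d,d)$ start at $j=d+r-1>d$, and those out end at $i\ge d-1+r>d$, so all vanish. Hence $H^{d-1}(X,\mathcal H^d)$ and $H^d(X,\mathcal H^d)$ are subquotients of $H^{2d-1}_{et}$ and $H^{2d}_{et}$, which are zero because $X$ is affine and $2d-1>d$. $\square$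

**Proposition 12.** The map $\Theta:[X,Q]\to CH^n(X)$, $v\mapsto v^*[Z]$, is well defined and surjective. If $CH^d(X)\otimes\pi_d(Q)_{-d}(k)=0$, it is bijective. If $v$ is good, $v^*[Z]=[R/I(v)]$.

*Proof.* **Step 1: obstruction theory.** As $n\ge2$, $Q$ is $\mathbb A^1$-simply connected, and its Postnikov tower is a tower of principal fibrations with first nontrivial stage $\tau_{\le n}Q=K(K^{MW}_n,n)$. Consider the passage from $\tau_{\le i}Q$ to $\tau_{\le i+1}Q$. The obstruction to lifting a map from $X$ lies in $H^{i+2}(X,\pi_{i+1}(Q))$, and the lifts of a given class are permuted transitively by $H^{i+1}(X,\pi_{i+1}(Q))$. As $X$ has Nisnevich cohomological dimension $d$, both vanish for $i\ge d$, so $[X,Q]=[X,\tau_{\le d}Q]$. The only remaining passage is from $n$ to $n+1=d$. There the obstruction lies in $H^{d+1}(X,\pi_d(Q))=0$, and the lifts are permuted transitively by $H^d(X,\pi_d(Q))$, which vanishes under the hypothesis by Lemma 10. So $[X,Q]\to[X,K(K^{MW}_n,n)]=H^n(X,K^{MW}_n)$ is surjective, and bijective under the hypothesis.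

**Step 2: the map is pullback of a class on $Q$.** Compose with the bijection of Lemma 11. By naturality in input 4, the composite $[X,Q]\to CH^n(X)$ is $v\mapsto v^*\alpha$, where $\alpha\in CH^n(Q)$ corresponds to the class of $Q\to K(K^{MW}_n,n)\to K(K^M_n,n)$.

**Step 3: $\alpha=\pm[Z]$.** Since $Q$ is $(n-1)$-connected with $\pi_n=K^{MW}_n$, and $H^n(\operatorname{Spec}k,K^M_n)=0$,
$$CH^n(Q)\cong H^n(Q,K^M_n)=\mathrm{Hom}(K^{MW}_n,K^M_n)=(K^M_n)_{-n}(k)=\mathbb Z,$$
and $\alpha$ corresponds to the canonical map $K^{MW}_n\to K^M_n$, i.e. to $1$. So $\alpha$ is a generator. On the other hand $Q\setminus(Z\cup Z')\to\mathbb A^n\setminus0$, $(a,b,s)\mapsto a$, is a Zariski-locally trivial bundle of affine spaces: over $\{a_i\ne0\}$ one solves for $b_i$, and the other $b_j$ and $s$ are free. So $CH^n(Q\setminus(Z\cup Z'))$ is a quotient of $CH^n(\mathbb A^n\setminus0)=0$, and $CH^n(Q)$ is generated by $[Z]$ and $[Z']$. Modulo $(a)$ the coordinate ring of $Q$ is $k[b,s]/(s(1-s))$, so $V(a)=Z\sqcup Z'$ as schemes. This is a complete intersection,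 so $[Z]+[Z']=0$ (Section 1). Hence $[Z]$ generates $CH^n(Q)\cong\mathbb Z$ and $[Z]=\pm\alpha$. So $\Theta$ is, up to sign, the composite of Step 2, which proves the first two claims.

**Step 4: good points.** The scheme $v^{-1}(Z)=\operatorname{Spec}R/I(v)$ is empty or of pure codimension $n$, so Fact 1 gives $v^*[Z]=[R/I(v)]$. $\square$

## 11. Proof of Theorem B

For $v\in Q(R)$ choose $h\in G(k)$ with $hv$ bi-good (Lemma 7). As $hv$ is naively homotopic to $v$ (Section 9), Proposition 12 gives
$$\psi(\tilde e(v))=\psi(e(hv))=[R/I(hv)]=(hv)^*[Z]=v^*[Z]=\Theta(v).\tag{5}$$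

**Surjectivity of $\psi$.** $\Theta$ is surjective, and by input 2 every class in $[X,Q]$ is represented by some $v\in Q(R)$. By (5), $\psi$ is surjective.

**Injectivity, assuming $CH^d(X)\otimes\pi_d(Q)_{-d}(k)=0$.** Let $\psi(x)=0$. By Lemma 2, $x=e(v)=\tilde e(v)$ with $v$ bi-good, and $\Theta(v)=\psi(x)=0$. The constant point $v_*=(a=0,b=0,s=1)$ factors through $\operatorname{Spec}k$, so $\Theta(v_*)=0$. By Proposition 12, $v$ and $v_*$ have the same class in $[X,Q]=\pi_0(\mathrm{Sing}\,Q)(R)$. So Lemma 9 gives $x=\tilde e(v)=\tilde e(v_*)$. For general $h\in G(k)$, $hv_*$ is a constant point outside $Z\cup Z'$, so $I(hv_*)=J(hv_*)=R$ and $\tilde e(v_*)=e(hv_*)=0$. Hence $x=0$.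

**Bijections.** By Lemma 9 and input 2, $Q(R)/E(R)=\pi_0(\mathrm{Sing}\,Q)(R)=[X,Q]$. On this set $\psi\circ\tilde e=\Theta$ is bijective under the hypothesis, and $\psi$ is bijective; so $\tilde e:Q(R)/E(R)\to E^n(R)$ is bijective. $\blacksquare$

## 12. Zero-cycles on affine varieties over $\overline{\mathbb F}_p$, and Theorem A

**Lemma 13.** If $k=\overline{\mathbb F}_p$ and $X$ is an affine variety of dimension $d\ge2$, then $CH_0(X)=0$.

*Proof.* **Step 1: reduce to a surface.** Let $x\in X$ be a closed point and $S\subset X$ an integral closed surface through $x$. Let $S\subset\bar S\subset\mathbb P^N$ be a projective closure with $S=\bar S\setminus H$, $H$ the hyperplane section at infinity. Let $\pi:Y\to\bar S$ be a projective resolution of singularities (Abhyankar, Lipman), $Y^\circ=\pi^{-1}(S)$, and $D=\pi^{-1}(H)$. Then $D\ne\emptyset$, and $D$ has pure dimension $1$, being the support of the pullback of a hyperplane section. A closed point $y\in Y^\circ$ over $x$ pushes forward along the proper map $Y^\circ\to X$ to $[x]$. So it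 suffices that $CH_0(Y^\circ)=CH_0(Y)/\operatorname{im}CH_0(D)$ is $0$. Subtracting multiples of a point of $D$, it suffices that the degree-zero part $A_0(Y)$ lies in the image of $CH_0(D)$.

**Step 2: reduce to the Albanese variety.** Two points of $Y$ lie on an irreducible curve, and Jacobians have torsion groups of $\overline{\mathbb F}_p$-points; so $A_0(Y)$ is torsion. By Roitman's theorem (Milne, Compositio 47 (1982), for $p$-torsion), $A_0(Y)\to\operatorname{Alb}(Y)(k)$ is injective. So it suffices that the images of the Jacobians of the normalizations of the components $D_i$ of $D$ generate $\operatorname{Alb}(Y)$. Indeed, then every $\xi\in A_0(Y)$ has the same Albanese image as a degree-zero cycle coming from $D$, hence equals it.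

**Step 3: if they do not generate, there is a complete curve in an affine surface.** Let $B\ne0$ be the quotient of $\operatorname{Alb}(Y)$ by the abelian subvariety they generate, and $\beta:Y\to B$ the induced map. It is nonconstant, since its image generates $B$, and it contracts each $D_i$ to a point $b_i$. Choose $y\in Y^\circ$ such that $\pi$ is an isomorphism near $y$ and $\beta(y)\notin\{b_i\}$; both conditions hold on dense open sets. Choose a section of a very ample line bundle on $B$ that vanishes at $\beta(y)$ but at no $b_i$. Its pullback to $Y$ does not vanish anywhere on $D\neq\emptyset$, so it is nonzero, and it vanishes on a divisor that contains $y$ and is disjoint from $D$. So there is an irreducible projective curve $E$ with $y\in E\subset Y^\circ$. Then $\pi(E)$ is a projective subvariety of the affine $S$, hence a point. This contradicts that $\pi$ is an isomorphism near $y$. $\square$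

**Proof of Theorem A.** For $k=\overline{\mathbb F}_p$ and $d\ge3$, Lemma 13 gives $CH^d(X)=CH_0(X)=0$, so the hypothesis of Theorem B holds and $\psi$ is an isomorphism. In particular $\psi:E^{d-1}(R)\to CH^{d-1}(X)$ is an isomorphism for every $d\ge4$, which answers the question of Section 2 affirmatively, and the case $d=3$ is recovered. $\blacksquare$

**Remark.** Consequently, over $\overline{\mathbb F}_p$ the class $(I,\omega_I)\in E^{d-1}(R)$ depends only on $[R/I]\in CH^{d-1}(X)$; in particular it does not depend on the choice of $\omega_I$. So both twisted classes in the trade (1) of Section 3 are zero over $\overline{\mathbb F}_p$.
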